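# Proper bend numbers of string graphs: two extra bends suffice, and two can be necessary

## 1. Straight segments: one bend turns overlaps into crossings

Put three horizontal segments $[0,3]$, $[1,4]$, $[2,5]$ on one line. Any two of them intersect, so they represent the triangle $K_3$. But they overlap; they do not cross. Suppose we insist that paths meet only by crossing. How much more must the paths bend? Here are the words needed to ask this precisely.

**Definition (paths and representations).** A *path* is a simple, piecewise linear curve in the plane made of alternating horizontal and vertical segments. A *$k$-bend path* is a path with at most $k+1$ segments. A *$B_k$-VPG representation* of a graph $G$ is a collection of $k$-bend paths, one for each vertex of $G$, such that two paths intersect if and only if their vertices are adjacent.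

Graphs are finite. Segments have positive length and consecutive segments are perpendicular, so the number of bends is the number of segments minus one. (Zero-length segments can be removed, and a one-point path can be replaced by a very short segment through the point; this changes no intersections and adds no bends.) Since paths are simple, non-consecutive segments of a path are disjoint, and consecutive ones share exactly their common bend.

**Definition (bend number).** A *string graph* is the intersection graph of a collection of simple curves in the plane. It is known that every string graph has a $B_k$-VPG representation for some $k$. The *bend number* $bend(G)$ is the least such $k$.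

**Definition (proper).** A $B_k$-VPG representation is *proper* if any two paths that intersect do so only by crossing: they share no segment of positive length, and every common point lies in the interior of a horizontal segment of one path and of a vertical segment of the other, so that it is neither a bend nor an endpoint of either path. The *proper bend number* $bend_p(G)$ is the least $k$ such that $G$ has a proper $B_k$-VPG representation.

Clearly $bend(G)\le bend_p(G)$. The problem, from the paper of Chakraborty, Das, Mukherjee and Sahoo, "On bounds on bend number of split and cocomparability graphs" (arXiv:1804.06584, 2018), is whether $bend_p(G)$ lies within a constant additive, or multiplicative, factor of $bend(G)$: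

* (a) Is there an absolute constant $c$ with $bend_p(G)\le bend(G)+c$ for every string graph $G$?
* (b) Is there an absolute constant $c$ with $bend_p(G)\le c\cdot bend(G)$ for every string graph $G$ with $bend(G)\ge1$ (equivalently, up to the value of $c$, with $\max(bend(G),1)$ on the right for all $G$)?

The triangle can be done by hand. We have $bend(K_3)=0$. In a proper representation by straight segments, two of the three segments would be parallel, and parallel segments cannot share a point lying inside a horizontal segment of one and a vertical segment of the other. So $bend_p(K_3)\ge1$. One bend suffices: keep $[0,3]\times\{0\}$, and use the paths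
$$(1,-0.9)\to(1,0.1)\to(4,0.1),\qquad (2,-0.8)\to(2,0.2)\to(5,0.2).$$
The common points are $(1,0)$, $(2,0)$ and $(2,0.1)$, and each is a crossing. What was done: the collinear segments were moved apart, *higher when the left end is further right*, and a little hook was hung down from each left end, which then crosses everything it used to overlap. This works for all graphs with bend number $0$. We first isolate a criterion for properness. Call an endpoint of a path a *free end*.

**Lemma 1.** Suppose that in a representation all horizontal segments have pairwise distinct ordinates, all vertical segments have pairwise distinct abscissae, and no free end lies on any segment other than the one it ends. Then the representation is proper.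

*Proof.* Let $z$ be a common point of two distinct paths, on a segment $s$ of one and $t$ of the other. Parallel segments with a common point are collinear, which is excluded; say $s$ is horizontal and $t$ vertical. If $z$ were an end of $s$, it would not be a free end, so a vertical segment $t'$ of the path of $s$ would be attached to $s$ at $z$. Then $t\ne t'$ would have the same abscissa, a contradiction. In the same way $z$ is not an end of $t$. So $z$ is interior to $s$ and to $t$, and since paths are simple it lies on no other segment of the two paths. $\square$

**Theorem 2.** If $bend(G)=0$, then $bend_p(G)\le1$.

*Proof.* Each path is one segment.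

**Step 1: hooks.** The aim is to give each segment one small turning piece without creating contacts. Let $\delta>0$ be smaller than every segment length, every nonzero difference of abscissae of endpoints, every nonzero difference of ordinates of endpoints, and the distance of any two disjoint segments. Put $\varepsilon=\delta/10$. Choose pairwise distinct numbers $\eta_p\in(0,\varepsilon)$, one for each end $p$ of each segment, and extend the segment beyond $p$ by $\eta_p$. At the left end of each extended horizontal segment attach a hook of length $\varepsilon$ going down; at the bottom end of each extended vertical segment attach a hook of length $\varepsilon$ going left.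

**Step 2: shifts.** The aim is to destroy collinearity. Choose $\theta>0$ smaller than one tenth of each of $\varepsilon$, all $\eta_p$, all $\varepsilon-\eta_p$, and all $|\eta_p-\eta_q|$ with $p\neq q$. Shift each horizontal (non-hook) segment vertically and each vertical (non-hook) segment horizontally by amounts of absolute value less than $\theta$. Hooks keep their lines and their free ends, so only their lengths change slightly. On one horizontal line the extended left ends $x(q)-\eta_q$ are distinct, because the $x(q)$ are equal or differ by more than $\delta$ and the $\eta$'s are distinct. So we may choose the shifts such that on each horizontal line the new height is strictly increasing in the extended left end, and likewise on each vertical line the new abscissa is strictly increasing in the extended bottom end.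

**Step 3: disjoint paths stay disjoint.** Everything stays within $3\varepsilon$ of the original segment, and disjoint segments were more than $10\varepsilon$ apart.

**Step 4: the hypotheses of Lemma 1.** Ordinates of horizontal segments are $y(q)+{}$shift (non-hooks) or $y(q)-\eta_q$ (hooks at bottom ends $q$). If the values $y(q)$ differ, they differ by more than $\delta$, and the corrections are less than $\varepsilon$ each. If they agree, two shifts on one line are distinct, two $\eta$'s are distinct, and a shift has absolute value less than every $\eta$. So all ordinates are distinct, and similarly all abscissae $x(q)+{}$shift, $x(q)-\eta_q$ of vertical segments. Now the free ends. The right end of a horizontal segment has abscissa $x(p)+\eta_p$, and the free end of a horizontal hook has abscissa $x(p)-\varepsilon$. Neither equals an abscissa $x(q)+{}$shift or $x(q)-\eta_q$ of a vertical segment: if $x(p)\ne x(q)$ the gap $\delta$ decides, and if $x(p)=x(q)$ we use $|\text{shift}|<\eta_p$, $\eta_p>0>-\eta_q$, $|\text{shift}|<\varepsilon$ and $\varepsilon\neq\eta_q$, respectively. Other horizontal segments are excluded by distinct ordinates. Top ends of vertical segments (ordinate $y(p)+\eta_p$) and free ends of vertical hooks (ordinate $y(p)-\varepsilon$) are treated in the same way.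

**Step 5: adjacencies survive.** If a horizontal and a vertical segment met originally, the meeting point is at distance at least some $\eta_p$ from every end of the two extended segments, which is more than the shifts; so they still cross. Let $h,h'$ be horizontal, collinear and originally intersecting, with extended left ends $l<l'$, and let $r$ be the extended right end of $h$. The original left end of $h'$ is at most the original right end of $h$, so $l<l'<r$. The hook of $h'$ at abscissa $l'$ runs from the new height of $h'$, which is above that of $h$, down to $\varepsilon$ below the old line. So it meets $h$. Vertical pairs are symmetric.

By Lemma 1 the new representation is proper, with one bend per path. $\square$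

Together with the bound for $K_3$, this settles bend number $0$: the largest value of $bend_p$ is exactly $1$. What changes if the paths are allowed to bend?

## 2. Where left ends stop helping, and what is true instead

Two things break once paths bend, and both can be seen in coordinates.

First, a horizontal segment in the middle of a path has no free end to carry a hook. Its ends already turn, up or down, and we have no say in the direction. Take the two "cups"
$$P:(0,1)\to(0,0)\to(10,0)\to(10,1),\qquad Q:(3,1)\to(3,0)\to(5,0)\to(5,1),$$
which overlap in $[3,5]\times\{0\}$. The left-end rule puts $P$ below $Q$, and then $Q$ floats inside $P$ without touching it: the adjacency is lost. The opposite order works, as the legs of $Q$ then go up through the bottom of $P$. So the order must look at the directions of the turns.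

Second, shifting alone cannot suffice, whatever the order. Take
$$P:(0,1)\to(0,0)\to(10,0),\qquad Q:(15,1)\to(15,0)\to(5,0),$$
which overlap in $[5,10]\times\{0\}$. If $P$ is moved below $Q$, the leg of $P$ at abscissa $0$ misses $Q$; if $Q$ is moved below $P$, the leg of $Q$ at abscissa $15$ misses $P$. Here a free end inside the overlap has to receive a hook. A path has two free ends, and this can happen at either one. So it is natural to spend a hook at both ends, at a cost of two bends. This turns out to be enough, and in general one cannot do better.

**Theorem 3.** For every string graph $G$, $bend_p(G)\le bend(G)+2$.

**Theorem 4.** For every $k\ge1$ there is a graph $G_k$ with $bend(G_k)=k$ and $bend_p(G_k)=k+2$. Also $bend(K_3)=0$ and $bend_p(K_3)=1$.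

**Corollary 5.** The answer to (a) is yes with $c=2$, and $2$ is the least possible constant. The answer to (b) is yes: $bend_p(G)\le3\max(bend(G),1)$, and $3$ is the least possible constant. Precisely, $\max\{bend_p(G):bend(G)=k\}$ equals $k+2$ for each $k\ge1$ and equals $1$ for $k=0$.

*Proof from Theorems 2, 3, 4.* The upper bound in (a) is Theorem 3, and $G_1$ shows that no $c<2$ works. If $bend(G)\ge1$, then $bend(G)+2\le3\,bend(G)$; if $bend(G)=0$, then $bend_p(G)\le1\le3$. The values $1$ and $3$ for $G_1$ show that no $c<3$ works in (b). (Some restriction at $bend=0$ is needed, because $bend_p(K_3)=1>c\cdot0$.) The last sentence combines Theorems 2 and 3 with the graphs $G_k$ and $K_3$. $\square$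

The statement about $K_3$ in Theorem 4 was proved in Section 1. Sections 3 and 4 prove Theorem 3, and the remaining sections prove the rest of Theorem 4.

## 3. Ordering collinear segments by the directions of their turns

Let $\{P_v\}$ be a $B_k$-VPG representation of $G$.

**Step 0: a hook at each end.** The aim is that every original segment turns at both of its ends. Let $\delta>0$ be smaller than every segment length, every nonzero difference of abscissae and every nonzero difference of ordinates of bends and endpoints, and the distance of any two disjoint segments (of the same or of different paths). Put $\varepsilon=\delta/10$ and choose pairwise distinct $\eta_p\in(0,\varepsilon)$, one for each end $p$ of each path. At each path end $p$, extend the end segment outward by $\eta_p$, and attach there a perpendicular *hook* of length $\varepsilon$: upward if the end segment is horizontal, to the right if it is vertical.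

All added parts lie within $2\varepsilon$ of $p$. The end segment at $p$ has length more than $10\varepsilon$, so $p$ is more than $10\varepsilon$ from the neighboring perpendicular segment and from the other end of its own segment; and disjoint segments are more than $10\varepsilon$ apart. So paths stay simple, disjoint paths stay disjoint, and intersecting paths still intersect, since we only added to them. Each path now has at most $k+2$ bends, and no more bends will be added. Call the non-hook segments *main*. Three properties hold.

1. Both ends of every main segment are bends.
2. No hook is collinear with any other segment.
3. The free end of a hook lies on no other segment.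

Property (1) is clear, and it shows that all free ends are free ends of hooks. For (2), a vertical hook at $p$ has abscissa $x(p)\pm\eta_p$, while the other vertical segments have abscissae $x(q)$ (main) or $x(q)\pm\eta_q$ with $q\ne p$ (hooks). Here $x(p)-x(q)$ is $0$ or has absolute value more than $\delta$, and the $\eta$'s are positive, distinct and less than $\delta/10$; so the abscissae differ. Horizontal hooks are the same. For (3), the free end of a vertical hook at $p$ has ordinate $y(p)+\varepsilon$. Horizontal segments have ordinates $y(q)$ or $y(q)\pm\eta_q$ with $\eta_q<\varepsilon$. If $y(q)=y(p)$, these differ from $y(p)+\varepsilon$ because $\eta_q<\varepsilon$; otherwise they differ by the choice of $\delta$. Other vertical segments are excluded by (2). Horizontal hooks, which go right, are treated in the same way.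

**Definition (type).** Let $h$ be a main horizontal segment over $[l,r]$. By (1) a vertical segment is attached at each of its ends, and goes up (U) or down (D) from there. The *type* of $h$ is the pair (left, right), one of $UU,UD,DU,DD$.

For example, both cups $P,Q$ of Section 2 have horizontal segments of type $UU$. If $h$ is going to be below $h'$, then $h$ can still reach $h'$ by a U-end, and $h'$ can reach $h$ by a D-end. So segments with U-ends should be low and segments with D-ends high. The only work is to sort within the types.

**Definition (order).** On each horizontal line, order the main segments totally by $\prec$ as follows: first all $UU$, then all $UD$, then all $DU$, then all $DD$. Within $UU$, by increasing length; within $UD$, by decreasing $l$; within $DU$, by increasing $l$; within $DD$, by decreasing length. Ties are broken arbitrarily.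

For the two cups this puts $[3,5]$ before $[0,10]$, the order that worked.

**Lemma 6.** Let $h\prec h'$ be on the same line, over $[l,r]$ and $[l',r']$ with $[l,r]\cap[l',r']\neq\emptyset$. Then

* (e1) some U-end of $h$ has abscissa in $[l',r']$, or
* (e2) some D-end of $h'$ has abscissa in $[l,r]$.

*Proof.* Suppose $h$ is $UU$. Two intersecting intervals satisfy $l\in[l',r']$ or $r\in[l',r']$, which gives (e1), unless $l<l'\le r'<r$. In that case $h'$ is shorter than $h$, so $h'$ is not $UU$, as it would then precede $h$. Hence $h'$ has a D-end, and it lies in $[l,r]$: (e2).

Suppose $h'$ is $DD$. One of $l',r'$ is in $[l,r]$, giving (e2), unless $l'<l\le r<r'$. In that case $h$ is shorter than $h'$, so $h$ is not $DD$, as the longer $h'$ would then precede it. Hence $h$ has a U-end, and it lies in $[l',r']$: (e1).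

If $h'$ is $UU$, the order forces $h$ to be $UU$; if $h$ is $DD$, it forces $h'$ to be $DD$. So the remaining types are $UD$ and $DU$ for both, in one of three combinations. For $(UD,UD)$ we have $l\ge l'$, and intersection gives $l\le r'$, so the U-end $l$ of $h$ gives (e1). For $(DU,DU)$ we have $l\le l'$, and intersection gives $l'\le r$, so the D-end $l'$ of $h'$ gives (e2). For $(UD,DU)$: if $l\ge l'$, then $l\in[l',r']$ and (e1) holds; if $l<l'$, then $l'\in[l,r]$ and (e2) holds. $\square$

## 4. One round of shifting per axis

**Step 1: the vertical shift.** The aim is to give all horizontal segments distinct ordinates without losing an adjacency. Let $\lambda>0$ be smaller than every segment length, the distance of any two disjoint segments, the distance of each free end from every segment not containing it, and every nonzero difference within the set of all ordinates of horizontal segments and of ends of vertical segments. Put $\varepsilon_1=\lambda/4$. Move every main horizontal segment $h$ from height $y(h)$ to $y(h)+\rho(h)$, where $|\rho(h)|<\varepsilon_1$ and $\rho$ is strictly increasing along $\prec$ on each line. Horizontal hooks, all abscissae and all free ends stay as they are; vertical segments are lengthened or shortened accordingly.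

**Step 2: what is preserved.** Each segment changes by a Hausdorff distance less than $\varepsilon_1$, so distances between segments change by less than $2\varepsilon_1<\lambda$. Vertical segments had length more than $\lambda$ and change it by less than $2\varepsilon_1$, so they keep positive length and direction. Hence paths stay simple with the same number of bends, and disjoint paths stay disjoint. Property (1) is unaffected. Property (3) persists because free ends did not move and other segments, which were more than $\lambda$ away from them, moved by less than $\varepsilon_1$. All horizontal segments now have distinct ordinates: on one line by strict monotonicity of $\rho$; different lines were more than $\lambda$ apart; and by (2) a hook was alone on its line. In particular no horizontal hook is collinear with anything. Abscissae did not change, so (2) persists for vertical hooks too.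

**Lemma 7.** If distinct paths $P,Q$ intersected before the shift, they intersect after it.

*Proof.* Before the shift, let $z\in P\cap Q$ lie on a segment $s$ of $P$ and a segment $t$ of $Q$.

*Both horizontal.* They lie on one line, so by (2) both are main. Say $s\prec t$; the other case is the same with the names exchanged. Lemma 6 applies. If (e1) holds, a vertical segment $w$ of $P$ is attached to $s$ at some abscissa in the range of $t$ and goes up. After the shift, its lower end is at the new height of $s$, which is below the new height of $t$. Its upper end was more than $\lambda$ above the line, so it is still above the new height of $t$. So $w$ meets $t$. If (e2) holds, a vertical segment of $Q$ attached to $t$ at an abscissa in the range of $s$ goes down; its upper end is at the new height of $t$, above $s$, and its lower end is still below $s$. So it meets $s$.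

*One horizontal, one vertical.* Say $s$ is horizontal and $t$ vertical; the roles of $P,Q$ do not matter. If $z$ is interior to $t$, then $y(s)$ differed by more than $\lambda$ from the ordinates of both ends of $t$, while all these ordinates change by less than $\varepsilon_1$ and abscissae do not change. So the intersection persists. If $z$ is an end of $t$, it is not a free end, by (3), as it lies on $s$. So a horizontal segment $t'$ of $Q$ is attached at $z$, and the first case applies to $s,t'$.

*Both vertical.* They are collinear, hence main by (2). If they overlap in positive length, the length of the overlap is a nonzero difference of ordinates of ends, hence more than $\lambda$, and it changes by less than $2\varepsilon_1$; so it persists. If they share only $z$, then $z$ is an end of both, and by (1) both paths have horizontal segments ending at $z$. The first case applies to these. $\square$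

**Step 3: the horizontal shift and the conclusion.** Repeat the type order and Steps 1 and 2 with the roles of the axes exchanged and with a new $\lambda$; only (1)–(3) were used. Ordinates of horizontal segments do not change in this round. Afterward all horizontal segments have distinct ordinates, all vertical segments have distinct abscissae, the intersection graph is still $G$, and (3) holds. By (1) and (3), no free end lies on another segment. Lemma 1 shows that the representation is proper. It has at most $k+2$ bends per path, and with $k=bend(G)$ this proves Theorem 3. $\square$

## 5. Eight paths with one spare bend each: a count that fails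

Now we want a graph with $bend(G_k)\le k$ that has no proper representation with $k+1$ bends. Think of a path whose $k+1$ segments are forced, in their directions and order, by the rest of the graph. If it may use $k+1$ bends, then $k$ are spent on the forced turns, and only one is spare. The spare bend can sit near one end of the path, and then near the other end the path is straight, in the forced direction. If two paths must meet at a place where both end, with parallel end segments, and both are straight there, they cannot cross. So each such place must absorb a spare bend. We arrange meeting places so that there are not enough spare bends.

Take eight paths, each with two named ends, called *rooms*: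

| path | rooms | path | rooms |
|---|---|---|---|
| $a_0$ | $R_a,R_0$ | $c_0$ | $R_c,R_0$ |
| $a_1$ | $R_a,R_1$ | $c_1$ | $R_c,R_2$ |
| $b_1$ | $R_1,R_b$ | $d_1$ | $R_2,R_d$ |
| $b_0$ | $R_b,R_0$ | $d_0$ | $R_d,R_0$ |

**Definition (required pairs).** The *required pairs* are $\{a_0,a_1\}$ at $R_a$; $\{a_1,b_1\}$ at $R_1$; $\{b_0,b_1\}$ at $R_b$; $\{c_0,c_1\}$ at $R_c$; $\{c_1,d_1\}$ at $R_2$; $\{d_0,d_1\}$ at $R_d$; and each of $a_0,b_0$ with each of $c_0,d_0$ at $R_0$.

**Lemma 8.** Suppose each of the eight paths is declared straight or bent at each of its two rooms, and each path is straight at at least one of them. Then some required pair is straight at its room, both paths at once.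

*Proof.* Suppose not. The paths $a_0,a_1,b_1,b_0$ together have at most four bent ends. Each of $R_a,R_1,R_b$ takes at least one of them. So at most one of $a_0,b_0$ is bent at $R_0$, and hence at least one of them is straight at $R_0$. In the same way at least one of $c_0,d_0$ is straight at $R_0$. These two form a required pair at $R_0$, a contradiction. $\square$

A single cycle would not do: if only $a_0,a_1,b_1,b_0$ were used, with pairs required at $R_a,R_1,R_b,R_0$ around the cycle, we could let $a_0$ be bent at $R_a$, $a_1$ at $R_1$, $b_1$ at $R_b$, and $b_0$ at $R_0$, and every room would be served. That is why there are two chains facing each other at $R_0$.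

Now the coordinates. A *lattice path* is a simple path as above whose endpoints and bends are integer points; its *lattice points* are the integer points on it. The instruction U2 means "go up 2", L6 means "go left 6", and so on.

**The paths for odd $k$.** Let $n=(k+1)/2$ and $R_0=(0,0)$, $R_a=(-6n,2n)$, $R_b=(-2n,2n)$, $R_1=(-4n,4n)$.

* $a_0$: from $R_a$, (D2, R6) repeated $n$ times; ends at $R_0$.
* $b_0$: from $R_b$, (D2, R2) repeated $n$ times; ends at $R_0$.
* $a_1$: from $R_a$, (U2, R2) repeated $n$ times; ends at $R_1$.
* $b_1$: from $R_b$, (U2, L2) repeated $n$ times; ends at $R_1$.

The objects $c_0,d_0,c_1,d_1,R_c,R_d,R_2$ are the images of $a_0,b_0,a_1,b_1,R_a,R_b,R_1$ under $(x,y)\mapsto(-x,y)$. Each path has $2n=k+1$ segments and is monotone in both coordinates, hence simple. For $k=1$: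
$$a_0:(-6,2)\to(-6,0)\to(0,0),\qquad b_0:(-2,2)\to(-2,0)\to(0,0),$$
$$a_1:(-6,2)\to(-6,4)\to(-4,4),\qquad b_1:(-2,2)\to(-2,4)\to(-4,4).$$
Here $a_0$ and $b_0$ overlap; this does no harm, since only required pairs matter.

**The paths for even $k$.** Let $u=k/2$ and $R_0=(0,0)$, $R_a=(-2u,2u+2)$, $R_1=(-4u,4u+4)$, $R_b=(-6u,6u+6)$.

* $a_0$ from $R_0$ to $R_a$, $a_1$ from $R_a$ to $R_1$, $b_1$ from $R_1$ to $R_b$: each is U2, then (L2, U2) repeated $u$ times.
* $b_0$: from $R_0$, U$(6u+8)$, L6, then (U2, L6) repeated $u-1$ times, then D$(2u)$; ends at $(-6u,\,6u+8+2(u-1)-2u)=R_b$.

The objects $c_0,d_0,c_1,d_1,R_c,R_d,R_2$ are the images of $a_0,b_0,a_1,b_1,R_a,R_b,R_1$ under $(x,y)\mapsto(x,-y)$. The first three paths have $2u+1=k+1$ segments and are monotone. The path $b_0$ has $2+2(u-1)+1=k+1$ segments; all but its last segment form a monotone path that meets the line $x=-6u$ only in its final point, so $b_0$ is simple. For $k=2$: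
$$a_0:(0,0)\to(0,2)\to(-2,2)\to(-2,4),\qquad a_1:(-2,4)\to(-2,6)\to(-4,6)\to(-4,8),$$
$$b_1:(-4,8)\to(-4,10)\to(-6,10)\to(-6,12),\qquad b_0:(0,0)\to(0,14)\to(-6,14)\to(-6,12).$$

In all cases each path has exactly $k$ bends, and each segment has length at least $2$.

**Lemma 9.** For each required pair at a room $R$: both paths end at $R$, their end segments at $R$ are parallel, and $R$ is their only common point.

*Proof.* That both paths end at $R$ is visible from the list. For odd $k$, end segments are vertical at $R_a,R_b$ and horizontal at $R_0,R_1$; for even $k$, all end segments are vertical. Reflected rooms behave in the same way. So end segments at a room are parallel.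

Common points for odd $k$: $a_0\subset\{y\le2n\}$ and $a_1\subset\{y\ge2n\}$, and each meets the line $y=2n$ only in $R_a$, since the segments at $R_a$ are vertical. The same line and argument serve for $b_0,b_1$ at $R_b$. Next, $a_1\subset\{x\le-4n\}$ and $b_1\subset\{x\ge-4n\}$, each meeting $x=-4n$ only in $R_1$. Finally $a_0,b_0\subset\{x\le0\}$ meet $x=0$ only in $R_0$, and $c_0,d_0$ are their mirror images.

Common points for even $k$: at $R_a$ and at $R_1$ use the lines $y=2u+2$ and $y=4u+4$ in the same way. At $R_0$: $a_0,b_0\subset\{y\ge0\}$ meet $y=0$ only in $R_0$, and $c_0,d_0$ are mirror images. At $R_b$: $b_1\subset\{y\le6u+6,\ x\le-4u\}$. The points of $b_0$ with $y\le6u+6$ are points of its first segment, which lies on $x=0$, and $R_b$; indeed after the first segment the path stays at heights at least $6u+8$ until the last segment, which descends from height $8u+6$ to $6u+6$ and reaches $6u+6$ only at $R_b$. So $R_b$ is the only common point. The other rooms follow by reflection. $\square$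

All coordinates have absolute value at most $4k+6$ (for odd $k$ at most $6n=3k+3$; for even $k$ at most $8u+6=4k+6$). Put $s=4k+8$. The eight paths lie in the box $[-s,s]^2$, at distance at least $2$ from its boundary.

## 6. Walls, lines and many copies

What remains is to build a graph that forces the paths to keep their shape in *every* proper representation with at most $k+1$ bends. Three ingredients do this. A grid of walls confines each path to the correct sequence of cells. A family of straight lines, one for each row and column of cells, gives these cells directions. The lines may bend as well, but only $k+1$ times each; so we take so many copies of the eight paths that in some copy no line bends. Put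
$$A=2(2s+1)(k+1)+1,\qquad M=(2s+1)(A+1).$$
For $k=1$ this means $s=12$, $A=101$, $M=2550$.

**Copies.** For all $1\le\alpha,\beta\le A$ take the eight paths translated by $((2s+1)\alpha,(2s+1)\beta)$. The translated boxes are pairwise disjoint and lie in $[s+1,M-s-1]^2$.

**Lines.** For $0\le i,j\le M$ take the segment $h_j$ from $(0,j)$ to $(M,j)$ and the segment $v_i$ from $(i,0)$ to $(i,M)$. These are lattice paths too.

**Walls.** Let $W$ be the $(M+2)\times(M+2)$ grid graph with vertices $(i-\frac12,j-\frac12)$, $0\le i,j\le M+1$. Subdivide each edge $e$ by three vertices $e^-,e^0,e^+$ in this order, and represent the result by segments:

* a vertex $(x,y)$ by $[x-\frac18,x+\frac18]\times\{y\}$;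
* for the edge from $(x,y)$ to $(x+1,y)$, the vertices $e^-,e^0,e^+$ by the intervals $[x+\frac18,x+\frac14]$, $[x+\frac14,x+\frac34]$, $[x+\frac34,x+\frac78]$ at height $y$;
* for the edge from $(x,y)$ to $(x,y+1)$ with $y=j-\frac12$, the vertices $e^-,e^0,e^+$ by the intervals $[y,y+\frac14]$, $[y+\frac14,y+\frac34]$, $[y+\frac34,y+1]$ at abscissa $x+(-1)^j/16$.

The intersection graph of the wall segments is exactly the subdivided grid. Each piece touches its neighbors by construction. The up-edge and the down-edge at a vertex have different abscissae $x\pm\frac1{16}$; two vertical edges in one column with the same abscissa are at least two levels apart, hence disjoint. Pieces of horizontal edges have abscissae at distance at least $\frac18$ from the half-integers, and pieces of vertical edges at distance $\frac1{16}$, so these do not meet.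

**Definition (cell).** A *cell* is an integer point $c\in[0,M]^2$; $C_c$ denotes the 4-cycle of $W$ around it.

Let $P$ be a lattice path, with successive lattice points $c_0,\dots,c_m$, and let $e_i$ be the edge common to $C_{c_{i-1}}$ and $C_{c_i}$. Among wall segments $P$ meets exactly $e_1^0,\dots,e_m^0$. Indeed every point of $P$ has an integer coordinate. Vertex segments and the pieces $e^\pm$ contain no point with an integer coordinate. The piece $e^0$ of a horizontal edge from $(x,y)$ has exactly one such point, $(x+\frac12,y)$, and the piece $e^0$ of a vertical edge has exactly one, of ordinate $y+\frac12$; each is passed exactly by the unit step across that edge.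

**Definition (the graph).** $G_k$ is the intersection graph of all copies, lines and wall segments.

All these paths have at most $k$ bends, so $bend(G_k)\le k$. We shall prove
$$bend_p(G_k)\ge k+2.\tag{1}$$
This gives Theorem 4. Indeed $bend_p(G_k)\le bend(G_k)+2\le k+2$ by Theorem 3, so equality holds in (1); and if $bend(G_k)\le k-1$, Theorem 3 would give $bend_p(G_k)\le k+1$, contradicting (1).

From here on, suppose for contradiction that $\{\sigma_v\}$ is a proper representation of $G_k$ with at most $k+1$ bends per path. We call the $\sigma_v$ strings.

## 7. Faces, confinement and windows

We use the following textbook facts about the sphere $S^2$.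

* Jordan–Schönflies: the complement of a simple closed curve $J$ has exactly two components, each with boundary $J$, and the closure of each is a closed disc. An arc does not separate $S^2$.
* Theta curves: if three arcs share both endpoints and are otherwise disjoint, the complement of their union has exactly three components, whose boundaries are the three simple closed curves formed by two of the arcs.
* Crosscuts: in a closed disc, two arcs with interiors in the open disc, whose four distinct endpoints interleave on the boundary circle, intersect.
* Moore's theorem: if $S^2$ is partitioned, upper semicontinuously and into more than one element, into continua none of which separates $S^2$, then the quotient space is homeomorphic to $S^2$. Upper semicontinuous means that every open set $O$ containing an element $K$ contains an open union of elements that contains $K$. (If only finitely many elements have more than one point, this is automatic: delete from $O$ all of these except $K$.)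

**Step 1: an embedded grid.** The aim is to turn the wall strings into an honest plane drawing of $W$. Regard the plane as part of $S^2$. The strings $\sigma_x$, $x$ a vertex of $W$, are pairwise disjoint arcs. Contract each to a point. By Moore's theorem the quotient is again $S^2$, and the quotient map is a homeomorphism off the contracted arcs. Strings of lattice paths and of the $e^0$ avoid these arcs, because the corresponding vertices of $G_k$ are not adjacent to vertices of $W$. So they are unaffected, and we keep the notation for them. The words segment, bend and direction always refer to the original plane picture.

For an edge $e=xy$ of $W$ let $K_e=\sigma_{e^-}\cup\sigma_{e^0}\cup\sigma_{e^+}$. It is connected, a union of arcs, and meets $\sigma_x$ and $\sigma_y$. So it contains an arc $\gamma_e$ joining $\sigma_x$ to $\sigma_y$ and meeting $\sigma_x\cup\sigma_y$ only in its endpoints. The sets $K_e$ are pairwise disjoint, and $K_e$ meets no other vertex string. So after contraction the $\gamma_e$ are the edges of an embedding of $W$ in $S^2$. Write $\gamma_e^\circ$ for the interior of $\gamma_e$.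

Moreover $\sigma_{e^0}$ meets $\gamma_e^\circ$. Otherwise, since $\sigma_{e^0}$ avoids vertex strings, it would miss $\gamma_e$ altogether; then the connected set $\gamma_e$ would lie in one of the disjoint closed sets $\sigma_{e^-},\sigma_{e^+}$, and neither of these meets both $\sigma_x$ and $\sigma_y$.

**Step 2: one face for each cell.** The aim is to give every cell a region that plays the role of a unit square. Let $J_c$ be the Jordan curve representing $C_c$.

**Lemma 10.** For each cell $c$, one side $D_c$ of $J_c$ is a face of the embedded $W$, with boundary $J_c$. Distinct cells have disjoint faces. If an edge $e$ lies in $C_c$ and $C_{c'}$ with $c\ne c'$, every point of $\gamma_e^\circ$ has a neighborhood contained in $D_c\cup\gamma_e^\circ\cup D_{c'}$.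

*Proof.* The cycle $C_c$ is induced in $W$. It uses two rows and two columns of the grid. All other rows and columns are intact in $W-V(C_c)$; each intact row meets each intact column, and every vertex outside $C_c$ lies on an intact row or column. So $W-V(C_c)$ is connected. Every edge outside $C_c$ has an end outside $C_c$, as $C_c$ is induced. So all of $W$ outside $C_c$ lies on one side of $J_c$. The other side $D_c$ contains no point of $W$ and has boundary $J_c\subset W$; it is a face. Distinct cells have faces with distinct boundaries, so the faces are distinct and hence disjoint.

For the last statement, $C_c\cap C_{c'}$ is the edge $e$ with its ends, so $J_c\cup J_{c'}$ is a theta curve. The faces $D_c$ and $D_{c'}$ are two of the three components of its complement, with boundaries $J_c$ and $J_{c'}$. The third component is bounded by the cycle not containing $\gamma_e$, so its closure does not meet $\gamma_e^\circ$. A point of $\gamma_e^\circ$ has a neighborhood that avoids this closure and the other two arcs of the theta curve. $\square$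

**Step 3: confinement.** The aim is to show that a lattice path's string stays in its own corridor of cells. Let $c_0,\dots,c_m$ ($m\ge1$) be distinct cells such that $C_{c_{i-1}}$ and $C_{c_i}$ share an edge $e_i$. Put
$$U=\bigcup_{i=0}^mD_{c_i}\cup\bigcup_{i=1}^m\gamma_{e_i}^\circ,\tag{2}$$
and let $X$ be the closed set consisting of all vertices of $W$ and all $\gamma_e$ with $e\notin\{e_1,\dots,e_m\}$.

**Lemma 11.** $U$ is a component of $S^2\setminus X$.

*Proof.* $U$ is open by Lemma 10, is connected, and is disjoint from $X$. Since $X\cup U$ contains all of $W$, the set $S^2\setminus(X\cup U)$ is a union of faces, hence open. So $U$ is connected, open and closed in $S^2\setminus X$. $\square$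

For a lattice path $P$ with lattice points $c_0,\dots,c_m$ write $U_P,X_P$ for the sets just defined.

**Lemma 12.** Let $P$ be a lattice path of $G_k$ with lattice points $c_0,\dots,c_m$, $m\ge2$. Then $\sigma_P\subset U_P$. Moreover $\sigma_P$ has a point in $D_{c_0}\cup\gamma_{e_1}^\circ\cup D_{c_1}$ and a point in $D_{c_{m-1}}\cup\gamma_{e_m}^\circ\cup D_{c_m}$. If $P,P'$ are two such paths with exactly one common lattice point $c$, then
$$\sigma_P\cap\sigma_{P'}\subset U_P\cap U_{P'}=D_c.\tag{3}$$

*Proof.* The only wall strings that $\sigma_P$ meets are those of $e_1^0,\dots,e_m^0$. So $\sigma_P$ avoids $X_P$. The connected set $\sigma_{e_1^0}$ meets $\gamma_{e_1}^\circ$ and avoids all vertices and all other $\gamma_e$. By Lemma 11, applied to the two cells $c_0,c_1$, it lies in $D_{c_0}\cup\gamma_{e_1}^\circ\cup D_{c_1}$. Since $\sigma_P$ meets $\sigma_{e_1^0}$, it has a point in this set. In particular $\sigma_P$ meets $U_P$, and by Lemma 11 it is contained in $U_P$. The other end is the same with $e_m$. For (3): an edge crossed by both paths would give two common lattice points, so $U_P$ and $U_{P'}$ share no edge, and the only face they share is $D_c$. $\square$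

**Step 4: windows.** A string may wander back and forth in its corridor. We single out, for each cell, one piece that traverses the cell from its entrance to its exit. For $1\le i\le m$ the set $U_P\setminus\gamma_{e_i}^\circ$ is the disjoint union of the open sets
$$U_i^-=\bigcup_{t<i}(D_{c_t}\cup\gamma_{e_t}^\circ),\qquad U_i^+=D_{c_i}\cup\bigcup_{t>i}(\gamma_{e_t}^\circ\cup D_{c_t}),\tag{4}$$
where there is no $\gamma_{e_0}$.

**Lemma 13.** Let $1\le a<b\le m$ and let $\beta$ be a subarc of $\sigma_P$, directed from a point of $U_a^-\cup\gamma_{e_a}^\circ$ to a point of $\gamma_{e_b}^\circ\cup U_b^+$. For $a\le i<b$ let $r_i$ be the first time at which $\beta$ is on $\gamma_{e_{i+1}}$, and let $l_i$ be the last time before $r_i$ at which $\beta$ is on $\gamma_{e_i}$. These times exist. The arc $\beta[l_i,r_i]$, called the *window* of $\beta$ at $c_i$, joins $\gamma_{e_i}^\circ$ to $\gamma_{e_{i+1}}^\circ$, and its interior lies in $D_{c_i}$. The windows occur along $\beta$ in the order of $i$ and have disjoint interiors.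

*Proof.* Let $a\le i<b$. The start of $\beta$ lies in $U_{i+1}^-$ and its end in $\gamma_{e_{i+1}}^\circ\cup U_{i+1}^+$. So $\beta$ meets $\gamma_{e_{i+1}}$, and $r_i$ exists. The start lies in $U_i^-\cup\gamma_{e_i}^\circ$, while $\beta(r_i)\in\gamma_{e_{i+1}}^\circ\subset U_i^+$. So $\beta$ meets $\gamma_{e_i}$ before $r_i$, and $l_i$ exists. Before $r_i$ the arc stays in $U_{i+1}^-$. After $l_i$ and up to $r_i$ it stays in $U_i^+$. Hence the interior of the window lies in $U_i^+\cap U_{i+1}^-=D_{c_i}$. Finally, if $i+1<b$, the arc meets $\gamma_{e_{i+1}}$ before $r_{i+1}$, and it does so for the first time at $r_i$. So $r_i<r_{i+1}$ and $l_{i+1}\ge r_i$. $\square$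

Example: if, with $m=2$, an arc starts in $D_{c_0}$, enters $D_{c_1}$, goes back to $D_{c_0}$, enters $D_{c_1}$ again and then reaches $\gamma_{e_2}$, its window at $c_1$ starts at the third crossing of $\gamma_{e_1}$; the first excursion into $D_{c_1}$ is ignored.

**Lemma 14.** If $P$ passes a cell $c$ straight horizontally and $P'$ passes $c$ straight vertically, then any window of $\sigma_P$ and any window of $\sigma_{P'}$ at $c$ share a point of $D_c$.

*Proof.* $D_c\cup J_c$ is a closed disc. The windows are crosscuts. One joins the interiors of the left and right edges of the 4-cycle $J_c$, the other those of the bottom and top edges. So their endpoints interleave on $J_c$ and the windows intersect. They do not meet on $J_c$, since they touch $J_c$ only in endpoints, which lie on different edges. $\square$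

## 8. A copy in which all lines are straight

**Step 1: crossing points of the lines.** The aim is to mark, on each line string, one point per cell. For a line, $m=M$. By Lemma 12, $\sigma_{h_j}$ contains a subarc from a point of $D_{c_0}\cup\gamma_{e_1}^\circ\cup D_{c_1}\subset U_2^-$ to a point of $D_{c_{M-1}}\cup\gamma_{e_M}^\circ\cup D_{c_M}=U_{M-1}^+$, where $c_i=(i,j)$. By Lemma 13 with $a=2$, $b=M-1$ it has windows at the cells $(i,j)$, $2\le i\le M-2$, in this order. Similarly for $v_i$. Fix such windows. For $2\le i,j\le M-2$ use Lemma 14 to choose a point $\zeta(i,j)\in D_{(i,j)}$ lying in both the window of $h_j$ and the window of $v_i$ at $(i,j)$.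

**Definition (clean).** A copy with box $[x_1,x_2]\times[y_1,y_2]$ is *clean* if for all $y_1\le j\le y_2$ there is no bend of $\sigma_{h_j}$ between $\zeta(x_1,j)$ and $\zeta(x_2,j)$, and for all $x_1\le i\le x_2$ there is no bend of $\sigma_{v_i}$ between $\zeta(i,y_1)$ and $\zeta(i,y_2)$.

For example, if the lines are represented by straight segments, every copy is clean; a single bend of $\sigma_{h_j}$ between $\zeta(x_1,j)$ and $\zeta(x_2,j)$ spoils the copy with that box, but not its neighbors in the same row.

**Lemma 15.** A clean copy exists. In it, after possibly rotating the plane by $90^\circ$, all portions of the $\sigma_{h_j}$ from $\zeta(x_1,j)$ to $\zeta(x_2,j)$ are horizontal and all portions of the $\sigma_{v_i}$ from $\zeta(i,y_1)$ to $\zeta(i,y_2)$ are vertical.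

*Proof.* Each line that meets boxes passes through exactly one row or one column of boxes. Its portions belonging to different copies are disjoint, since windows have disjoint interiors and occur in order. So each bend spoils at most one copy. There are $2A(2s+1)$ such lines, with at most $k+1$ bends each. So at most $2A(2s+1)(k+1)=A(A-1)<A^2$ copies are not clean.

In a clean copy, all the portions named are straight; their ends $\zeta$ are crossing points and hence not bends. By properness $\sigma_{h_j}$ and $\sigma_{v_i}$ are perpendicular at $\zeta(i,j)$, for all $i,j$ of the box. So all portions of the $\sigma_{h_j}$ are parallel to each other, and perpendicular to all portions of the $\sigma_{v_i}$. $\square$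

Fix a clean copy and the rotation of Lemma 15. From now on, $Q$ is one of the eight paths of this copy, with lattice points $c_0,\dots,c_m$, segments $s_0,\dots,s_k$ in order from $c_0$ to $c_m$, and $p_t=c_{i_t}$ a lattice point interior to $s_t$ (the segments have length at least $2$). Then $0<i_0<\dots<i_k<m$.

**Step 2: forced turns.** We show that a traversal of the corridor of $Q$ must imitate the turns of $Q$.

**Lemma 16.** Let $\beta$ be a subarc of $\sigma_Q$ directed from a point of $D_{c_0}\cup\gamma_{e_1}^\circ$ to a point of $\gamma_{e_m}^\circ\cup D_{c_m}$. Then $\beta$ contains points $\eta_0,\dots,\eta_k$, in this order, such that $\eta_t$ is interior to a segment of $\sigma_Q$ parallel to $s_t$. Hence there is at least one bend strictly between $\eta_t$ and $\eta_{t+1}$, and there are at least $k$ bends between $\eta_0$ and $\eta_k$.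

*Proof.* Lemma 13 with $a=1$, $b=m$ gives windows of $\beta$ at $c_1,\dots,c_{m-1}$. Let $s_t$ be vertical and $p_t=(i,j)$. By Lemma 14 the windows of $\beta$ and of $\sigma_{h_j}$ at $p_t$ share a point $\eta_t\in D_{p_t}$. The window of $\sigma_{h_j}$ at $(i,j)$ lies between its windows at $(i-1,j)$ and $(i+1,j)$, hence between $\zeta(i-1,j)$ and $\zeta(i+1,j)$. Both these cells are in the box, as the copy is at distance at least $2$ from the boundary of the box. So $\eta_t$ lies on the horizontal portion of $\sigma_{h_j}$. By properness $\eta_t$ is not a bend or endpoint of either string, and it is interior to a vertical segment of $\sigma_Q$. If $s_t$ is horizontal, use $\sigma_{v_i}$ in the same way. The order of the $\eta_t$ is the order of the windows. Since $s_t$ and $s_{t+1}$ are perpendicular, a bend lies strictly between $\eta_t$ and $\eta_{t+1}$. $\square$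

## 9. With one spare bend, each path is straight at an end

Each end cell of $Q$ is the room of a required pair containing $Q$. The two paths of the pair are adjacent, and by Lemma 9 the room is their only common lattice point. So by (3) their strings meet, and only inside the face of the room. In particular $\sigma_Q$ meets $D_{c_0}$ and $D_{c_m}$.

**Definition (straight).** $Q$ is *straight at* $c_0$ (respectively $c_m$) if $\sigma_Q\cap D_{c_0}$ (respectively $\sigma_Q\cap D_{c_m}$) is contained in a single segment of $\sigma_Q$ that is parallel to $s_0$ (respectively $s_k$).

As an illustration with unit squares as faces and $k=1$: extend $a_0$ beyond $R_0=(0,0)$ to $(\frac14,0)$ and turn up to $(\frac14,\frac14)$. In the open unit square around $R_0$ this curve uses two segments, so it is not straight there. In the square around $R_a=(-6,2)$ it is a vertical piece, so it is straight there.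

**Lemma 17.** $Q$ is straight at $c_0$ or at $c_m$.

*Proof.* Parametrize $\sigma_Q$ by $[0,1]$, and let $T_0,T_m$ be the sets of times in $D_{c_0}$ and $D_{c_m}$. They are relatively open in $[0,1]$, nonempty and disjoint.

*Case 1: up to reversing the parametrization, $\sup T_0\le\inf T_m$.* Let $\alpha=\sup T_0$ and $\omega=\inf T_m$. We have $\alpha\notin T_0$: otherwise openness gives $\alpha=1$, so $T_m\subset\{1\}\subset T_0$, a contradiction. So $\sigma_Q(\alpha)$ lies in the closure of $D_{c_0}$ but not in $D_{c_0}$, that is, in $J_{c_0}\cap U_Q$. This set is $\gamma_{e_1}^\circ$: if $e_i$ is an edge of $C_{c_0}$, then $c_0\in\{c_{i-1},c_i\}$, so $i=1$. In the same way $\omega\notin T_m$ and $\sigma_Q(\omega)\in\gamma_{e_m}^\circ$. As $m\ge2$, these points differ, so $\alpha<\omega$.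

Apply Lemma 16 to $\sigma_Q[\alpha,\omega]$. At least $k$ bends lie between $\eta_0$ and $\eta_k$, so at most one bend lies elsewhere. Hence there is no bend before $\eta_0$, or none after $\eta_k$. If there is none before $\eta_0$, then all of $\sigma_Q$ up to $\eta_0$ lies on the segment containing $\eta_0$, which is parallel to $s_0$; this includes $\sigma_Q\cap D_{c_0}$, whose times are at most $\alpha$. So $Q$ is straight at $c_0$. If there is none after $\eta_k$, then $\sigma_Q\cap D_{c_m}$, whose times are at least $\omega$, lies on the segment containing $\eta_k$, which is parallel to $s_k$. So $Q$ is straight at $c_m$.

*Case 2: otherwise.* Then there are $t_0,t_0'\in T_0$ and $t_m,t_m'\in T_m$ with $t_m<t_0$ and $t_0'<t_m'$. If $t_0'<t_m$, consider $t_0'<t_m<t_0$; otherwise $t_m<t_0'$ and we consider $t_m<t_0'<t_m'$. So there are times $x<y<z$ with $x,z$ in one of $T_0,T_m$ and $y$ in the other. Lemma 16, applied to the arcs over $[x,y]$ and $[y,z]$ or their reversals, gives at least $k$ bends in each of $(x,y)$ and $(y,z)$. So $2k\le k+1$, that is, $k=1$, and $\sigma_Q$ has exactly two bends, at times $b_1\in(x,y)$ and $b_2\in(y,z)$.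

Say $x,z\in T_0$ and $y\in T_m$. Let $y'\in T_m$. If $y'<x$ or $y'>z$, then $(y',x)$ or $(z,y')$ would contain a third bend by Lemma 16, which is impossible. So $x<y'<z$, and by Lemma 16 each of $(x,y')$ and $(y',z)$ contains a bend. Hence $b_1<y'<b_2$. Thus $\sigma_Q\cap D_{c_m}$ lies on the segment between the two bends. For the arc over $[x,y]$, whose only bend is $b_1$, the points $\eta_0,\eta_1$ of Lemma 16 have $b_1$ between them. So $\eta_1$ lies after $b_1$ and not after $y<b_2$, that is, on the segment between the two bends. This segment is therefore parallel to $s_1=s_k$, and $Q$ is straight at $c_m$.

If instead $x,z\in T_m$ and $y\in T_0$, the same argument shows that every time of $T_0$ lies between $b_1$ and $b_2$. For the reversed arc over $[x,y]$, the point $\eta_0$ lies, in time, after $b_1$ and not after $y$. So the segment between the bends is parallel to $s_0$, and $Q$ is straight at $c_0$. $\square$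

**Lemma 18.** The two paths $Q,Q'$ of a required pair at a room $R$ are not both straight at $R$.

*Proof.* They are adjacent, and by Lemma 9 and (3) we have $\emptyset\ne\sigma_Q\cap\sigma_{Q'}\subset D_R$. If both are straight at $R$, a common point lies on a segment of $\sigma_Q$ and on a segment of $\sigma_{Q'}$ that are parallel, because the end segments of $Q,Q'$ at $R$ are parallel by Lemma 9. By properness the point is neither a bend nor an endpoint, so these are the only segments of the two strings that contain it. But properness demands a horizontal segment of one and a vertical segment of the other, a contradiction. $\square$

**End of the proof of (1).** Declare each of the eight paths of the clean copy straight at a room if it is straight there in the sense just defined, and bent otherwise. By Lemma 17 each path is straight at at least one of its rooms. By Lemma 8 some required pair is straight at its room, both paths at once. This contradicts Lemma 18. So no proper representation of $G_k$ with at most $k+1$ bends per path exists, which is (1), and Theorem 4 follows as explained after (1). $\blacksquare$
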